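\title{Wirtinger width does not determine the number of chains of seeds}

\begin{abstract}
The Wirtinger width of a knot is computed by coloring the strands of a diagram one at a time, starting from seeds. Lee, Pongtanapaisan and Vo asked whether all colorings that realize the Wirtinger width of a knot have the same number of chains of seeds. We show that they need not. There is an explicit prime knot $K$, with a $75$-crossing diagram, whose Wirtinger width is $100$ and for which the numbers of chains that occur are exactly $6$ and $7$. For the connected sum of $j$ copies of $K$ the width is $2(49j+1)$ and the numbers of chains that occur are exactly $6j,6j+1,\dots,7j$. The proof translates colorings into Morse positions and bounds the width from below by combining Fox $3$-colorings with the incompressible tori of the double branched cover.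
\end{abstract}

\section{Introduction}\label{sec:intro}

Knots lie in $S^3$. We work in the smooth (equivalently PL) category, isotopies are ambient, and diagrams have at least one crossing; every knot has such diagrams.

\subsection{Coloring sequences and Wirtinger width}

Let $\mathcal D$ be a diagram of a knot $J$, and regard $J$ as a circle. At each crossing $c$ the under-passing point $g_c\in J$ is the \emph{gap} at $c$. Removing all gaps cuts $J$ into open arcs, the \emph{strands}; a diagram with $n$ crossings has $n$ gaps and $n$ strands. The \emph{overstrand} at $c$ is the strand passing over $c$, and the \emph{understrands} at $c$ are the one or two strands that have $g_c$ as an endpoint. The overstrand may coincide with an understrand, and the two understrands may coincide.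

A \emph{state} consists of a set of colored strands and a set of closed gaps, and its \emph{colored part} is their union, a subset of the circle $J$. A \emph{coloring sequence} $\sigma$ on $\mathcal D$ starts with nothing colored and nothing closed, and is a finite sequence of steps of two types.
\begin{enumerate}
\item[(1)] \emph{Seed addition}: color one uncolored strand.
\item[(2)] \emph{Coloring move}: at a crossing $c$ whose overstrand is colored and exactly one of whose understrands is colored, color the other understrand and close the gap $g_c$.
\end{enumerate}
After each step, every crossing whose gap is still open and whose overstrand and understrands are all colored has its gap closed. Such a crossing is \emph{special}; the special crossings created in one step are counted one at a time. The sequence ends when every strand is colored and every gap is closed.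

After each seed addition and after each special crossing, record the number $2(s-p)$, where $s$ and $p$ are the numbers of seeds and of special crossings so far. The number $s-p$ counts the arc components of the colored part. Indeed, a gap closes only when its understrands are colored, so a new seed has open ends and starts a new arc; a coloring move lengthens an arc; and a special crossing joins two arcs, except for the last one, which closes up the circle. So the last recorded number is $0$ and all earlier ones are positive. The \emph{Wirtinger width} of $(\mathcal D,\sigma)$ is the sum of the recorded numbers other than the final $0$, and the Wirtinger width of $J$ is the minimum over all diagrams $\mathcal D$ of $J$ and all coloring sequences $\sigma$ on $\mathcal D$. A pair $(\mathcal D,\sigma)$ \emph{realizes} Wirtinger width if it attains this minimum. This is the Wirtinger counterpart of the Gabai (sum-)width, in which one adds up the numbers of points in which a knot meets the level spheres between consecutive critical levels; Proposition~\ref{prop:morse} makes the correspondence exact. A \emph{chain of seeds} in $\sigma$ is a maximal block of consecutive seed additions with no special crossing in between; coloring moves that create no special crossing may occur in between.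

It is convenient to keep only the order of the recorded events. A \emph{word} is a finite sequence $w$ in the letters $U$ and $D$. The \emph{height} after a letter is the number of $U$'s minus the number of $D$'s up to and including that letter, $|w|$ is the sum of the heights after all letters, and a \emph{peak} is a maximal block of $U$'s. Writing $U$ for a seed and $D$ for a special crossing, we obtain from $(\mathcal D,\sigma)$ its \emph{coloring word} $w$. The Wirtinger width of $(\mathcal D,\sigma)$ is $2|w|$, and its number of chains is the number of peaks of $w$.

\begin{example}\label{ex:trefoil}
The standard diagram of the trefoil has three strands, and all three meet at every crossing. After one seed no move is possible. After a second seed, a move at the crossing under the first seed colors the third strand, and the two remaining crossings become special. The word is $UUDD$, the recorded numbers are $2,4,2,0$, the width of this pair is $8$, and there is one chain.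
\end{example}

The width adds up all the heights of the word, while the number of chains counts how often the height rises and then starts to fall. The following question is posed as open in \cite{LPV}.

\medskip
\noindent\textbf{Question.} \emph{For a knot $J$, is the maximum number of chains over all pairs $(\mathcal D,\sigma)$ realizing the Wirtinger width of $J$ the same as the minimum number of chains over all such pairs?}
\medskip

For small width the answer is yes, because $|w|$ determines $w$. A coloring word with $n$ letters $U$ has $2n$ letters and positive heights before the last letter; the heights after odd-numbered letters are odd, and those after even-numbered letters are even. Hence $|w|\ge n+2(n-1)=3n-2$, and $|w|\le 9$ forces $n\le3$. The words with $n\le 3$ are $UD$, $UUDD$, $UUDUDD$, $UUUDDD$, with $|w|=1,4,7,9$. So every knot of Wirtinger width at most $18$ has a unique minimizing word, and one might guess that a minimizing word is rigid enough in general for its number of peaks to be an invariant. For longer words arithmetic alone does not give this: the words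
\[
UU\cdot UUDUDD\cdot UD\cdot DD\qquad\text{and}\qquad UU\cdot UUDD\cdot UUDD\cdot DD
\]
have heights $1,2,3,4,3,4,3,2,3,2,1,0$ and $1,2,3,4,3,2,3,4,3,2,1,0$, so both have $|w|=28$, with three and two peaks respectively. The difficulty is to find one knot with two such words and to prove that no word of this knot is cheaper.

\subsection{The knot $K$ and the results}

Let $\Gamma\subset S^2\subset S^3$ be a plane graph with a positive integer $t_e$ on each edge $e$. Take disjoint discs $\delta_v\subset S^2$ around the vertices. For each edge $e=uv$ stretch $\delta_u$ and $\delta_v$ along $e$ until their boundaries run parallel along a short segment perpendicular to $e$, and replace this parallel pair by a \emph{column}: a $2$-braid with $t_e$ half twists whose axis lies in $S^2$ and is perpendicular to $e$ (Figure~\ref{fig:column}). All columns have the same fixed handedness as helices in $3$-space. The resulting link is denoted $L(\Gamma,t)$.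

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.68]
\foreach \s in {0,7.5} {
  \begin{scope}[xshift=\s cm]
  \foreach \m in {1,-1} {
    \draw[thick] (0.3*\m,0) .. controls (0.3*\m,0.5) and (\m,0.7) .. (2.6*\m,0.8);
    \draw[thick] (0.3*\m,-3) .. controls (0.3*\m,-3.5) and (\m,-3.7) .. (2.6*\m,-3.8);
  }
  \node at (-2.3,-2.2) {$\delta_u$}; \node at (2.3,-2.2) {$\delta_v$};
  \end{scope}
}
\draw[thick] (-0.3,0)--(-0.3,-3) (0.3,0)--(0.3,-3);
\draw[dotted,thick] (-2.6,-1.5)--(2.6,-1.5); \node at (1.4,-1.2) {$e$};
\begin{scope}[xshift=7.5cm]
\foreach \k in {0,1,2} {
  \draw[thick] (0.3,-\k) .. controls (0.3,-\k-0.5) and (-0.3,-\k-0.5) .. (-0.3,-\k-1);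
  \draw[white,line width=4pt] (-0.3,-\k) .. controls (-0.3,-\k-0.5) and (0.3,-\k-0.5) .. (0.3,-\k-1);
  \draw[thick] (-0.3,-\k) .. controls (-0.3,-\k-0.5) and (0.3,-\k-0.5) .. (0.3,-\k-1);
}
\draw[dashed] (0,-1.5) ellipse (1.2 and 2.1);
\node at (0,0.95) {$\omega$}; \node at (0,-4) {$\omega^*$};
\node at (-1.65,-0.9) {$\zeta_u$}; \node at (1.65,-0.9) {$\zeta_v$};
\end{scope}
\end{tikzpicture}
\caption{Left: the discs $\delta_u$, $\delta_v$ stretched along the edge $e=uv$. Right: their parallel boundary arcs replaced by a column with three half twists. The dashed curve around the column meets the link in four points, which cut it into arcs $\zeta_u\subset\delta_u$, $\zeta_v\subset\delta_v$ and arcs $\omega,\omega^*$ in the two faces adjacent to $e$; such curves are used in Section~\ref{sec:cover}.}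
\label{fig:column}
\end{figure}

Let $G$ be the decagon with vertices $\mathtt0,\mathtt1,\dots,\mathtt9$ in cyclic order, triangulated by the seven \emph{chords}
\[
\mathtt{03},\ \mathtt{13},\ \mathtt{36},\ \mathtt{46},\ \mathtt{06},\ \mathtt{68},\ \mathtt{08}.
\]
It has $17$ edges and eight triangles. Its dual tree $\mathcal T$ has the triangles as vertices and the chords as edges (Figure~\ref{fig:graph}). The center $\mathtt{036}$ of $\mathcal T$ has three arms, and all four leaves are at distance $2$ from it. So the longest paths of $\mathcal T$ have four edges, and they join leaves in different arms. Put $t_e=3$ on the nine boundary edges $\mathtt{01},\mathtt{12},\dots,\mathtt{89}$, put $t_e=6$ on the boundary edge $\mathtt{09}$ and on the seven chords, and let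
\[
K=L(G,t).
\]
The diagram has $9\cdot3+8\cdot6=75$ crossings, and $K$ is a knot. If all columns were even, there would be one component for each vertex. Make the columns of $\mathtt{01},\mathtt{12},\dots,\mathtt{89}$ odd one after another. When the column of the edge from $k-1$ to $k$ is changed, its two strings lie on different components, namely the one that contains the curves $\partial\delta_{\mathtt0},\dots,\partial\delta_{k-1}$ away from the columns and the one that follows $\partial\delta_k$, and the change merges them. After nine steps one component is left.

\begin{figure}[ht]
\centering
\begin{tikzpicture}
\begin{scope}[scale=1.9]
\foreach \k in {0,...,9} {\coordinate (v\k) at ({90-36*\k}:1); \node at ({90-36*\k}:1.14) {$\mathtt{\k}$};}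
\draw (v0)--(v1)--(v2)--(v3)--(v4)--(v5)--(v6)--(v7)--(v8)--(v9);
\foreach \x/\y in {9/0,0/3,1/3,3/6,4/6,0/6,6/8,0/8} \draw[line width=1.5pt] (v\x)--(v\y);
\foreach \k in {0,...,9} \fill (v\k) circle (0.03);
\end{scope}
\begin{scope}[xshift=6.2cm,yshift=1.1cm]
\node (c) at (0,0) {$\mathtt{036}$}; \node (a1) at (-1.4,0) {$\mathtt{013}$}; \node (a2) at (-2.8,0) {$\mathtt{123}$};
\node (b1) at (1.4,0) {$\mathtt{346}$}; \node (b2) at (2.8,0) {$\mathtt{456}$};
\node (e) at (0,-1.2) {$\mathtt{068}$}; \node (l1) at (-1,-2.4) {$\mathtt{089}$}; \node (l2) at (1,-2.4) {$\mathtt{678}$};
\draw (a2)--(a1)--(c)--(b1)--(b2) (c)--(e) (l1)--(e)--(l2);
\end{scope}
\end{tikzpicture}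
\caption{Left: the triangulated decagon $G$; thin edges carry $t_e=3$ and thick edges carry $t_e=6$. Right: the dual tree $\mathcal T$, whose vertices are the triangles; two triangles are joined when they share a chord.}
\label{fig:graph}
\end{figure}

\begin{theorem}\label{thm:K}
The knot $K$ is prime, its Wirtinger width is $100$, and the set of numbers of chains of the pairs $(\mathcal D,\sigma)$ realizing it is exactly $\{6,7\}$. Hence the two numbers in the Question do not coincide for every knot.
\end{theorem}

\begin{theorem}\label{thm:Kj}
Orient $K$, and let $K^j$ be the connected sum of $j\ge1$ copies of $K$. The Wirtinger width of $K^j$ is $2(49j+1)$, and the set of numbers of chains of the pairs realizing it is exactly $\{6j,6j+1,\dots,7j\}$.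
\end{theorem}

Thus the difference between the maximum and the minimum in the Question equals $j$ for $K^j$, and it is unbounded over all knots.

\subsection{Plan of the proof}

Section~\ref{sec:morse} shows that the minimizing coloring words are the minimizing words of Morse positions, in which $U$ is a maximum and $D$ a minimum. Section~\ref{sec:upper} constructs two Morse positions of $K$ with $|w|=50$, with seven and six peaks, by sweeping the decagon along two different longest paths of $\mathcal T$. The rest of the paper proves that $50$ is the minimum. A minimizing word of a prime knot never returns to height $1$, so it breaks into excursions above height $2$, and an excursion with $x$ letters $U$ costs at least $7x-2$ (Section~\ref{sec:low}). A cheap word therefore has few $U$'s and many excursions. The number of $U$'s is bounded from below by counting $3$-colorings (Section~\ref{sec:col}). The number of excursions is bounded from above by the incompressible tori of the double branched cover of $K$, which are governed by $\mathcal T$ (Section~\ref{sec:cover}). The two bounds meet at $50$ (Section~\ref{sec:proofK}), and Section~\ref{sec:sums} treats connected sums.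

\section{Coloring words and Morse words}\label{sec:morse}

Regard $S^3$ as $S^2\times\mathbb R$ together with an upper and a lower pole, and let $z$ be the second coordinate. A \emph{Morse position} of a knot is a representative in $\mathbb R^2\times\mathbb R\subset S^2\times\mathbb R$ on which $z$ is a Morse function with distinct critical values. A representative in $S^2\times\mathbb R$ can be perturbed off $\{\infty\}\times\mathbb R$ without changing the critical points, so level planes and level spheres may be used interchangeably. Reading the critical points from top to bottom, with $U$ for a maximum and $D$ for a minimum, gives the \emph{Morse word} $w$ of the position. A level sphere just below a critical point meets the knot in $2h$ points, where $h$ is the height of $w$ after the corresponding letter; we call it a level sphere \emph{of height $h$}. Since a knot is connected, all heights before the last letter are positive. A position is \emph{thin} if $|w|$ is minimal among the Morse positions of its knot type.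

A \emph{local minimum} of a word is a place between a $D$ and an immediately following $U$, and its height is the height after that $D$. Rotating a position through $\pi$ about a horizontal axis reverses the sequence of heights. This preserves $|w|$, the local minima and their heights.

To compare words, let $w$ have $n$ letters of each kind and let $n_k$ be the number of $U$'s before the $k$-th $D$. The numbers $n_1,\dots,n_n$ determine $w$. The height after the $k$-th $D$ is $n_k-k$. The height after the $l$-th $U$ is $l$ minus the number of $D$'s before it, and these numbers of $D$'s add up to $n^2-\sum_k n_k$, since each of the $n^2$ pairs consisting of a $U$ and a $D$ has either the $U$ or the $D$ first. Adding,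
\begin{equation}\label{eq:nk}
|w|=2\sum_{k=1}^n n_k-n^2 .
\end{equation}

\begin{proposition}\label{prop:morse}
For every knot, the minimum of $|w|$ over coloring words equals the minimum of $|w|$ over Morse words, and the sets of minimizing words coincide.
\end{proposition}

In both directions the height function is the height above the plane of the diagram, and the order in time of a coloring sequence is the order from top to bottom.

\begin{proof}
(a) \emph{Every coloring word is a Morse word.} Give the events of $\sigma$ (seed additions, coloring moves, and closings of special gaps, one at a time) the times $1,2,3,\dots$ in order. Let $\kappa(S)$ be the time at which the strand $S$ is colored and $\theta(c)$ the time at which $g_c$ is closed. A gap closes only when its understrands are colored, so an end gap $g_c$ of $S$ has $\theta(c)>\kappa(S)$, unless $S$ is colored by a move at $c$, in which case $\theta(c)=\kappa(S)$. Lift the diagram to $\mathbb R^2\times\mathbb R$ by a function $z$ on the knot with the following properties.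
\begin{itemize}
\item $z(g_c)=-\theta(c)$.
\item A seed strand $S$ has one interior maximum, at height $-\kappa(S)$, and descends from it to both ends. A strand $S$ colored by a move at $c$ starts at $g_c$, at height $-\kappa(S)$, and descends to its other end.
\item On each strand $S$, outside small neighborhoods of its ends that contain no over-passing point, $z$ takes values in $[-\kappa(S)-\frac12,-\kappa(S)]$.
\end{itemize}
The inequalities between $\kappa$ and $\theta$ make these requirements compatible: a strand descends slowly over most of its length and drops steeply near an end whose gap closes later. At a crossing $c$ the overstrand $O$ is colored strictly before $g_c$ is closed, so the over-passing point has height at least $-\kappa(O)-\frac12>-\theta(c)$. The lift is therefore embedded and has the diagram $\mathcal D$. At a gap closed by a move, one understrand descends to the gap and the other descends from it, so $z$ can be taken to have no critical point there. At a special gap the knot descends to the gap from both sides, and $z$ has a minimum. Thus the maxima are the seeds and the minima are the special crossings, in the order of $\sigma$.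

(b) \emph{For every Morse word $w$ there is a coloring word $w'$ of the same knot with $|w'|\le|w|$, and equality holds only if $w'=w$.} Perturb the position, keeping its word, so that the vertical projection is regular, no double point involves a critical point, and the under-passing points and the critical points have pairwise distinct heights. The rules allow two colored arcs to be joined only at a gap, so each minimum has to be made a gap. Near a minimum, parametrize the knot so that $z=z_0+s^2$ for $|s|<\eta$. Keep $z$, and replace the projection of this arc, inside a small disc, by a curve with one double point, the common image of $s=0$ and $s=\eta/2$. This is a Reidemeister~I move, and the under-passing point of the new crossing is the minimum. Now the diagram has a crossing, every minimum is a gap, and no maximum is a gap. A strand has no interior minimum, so it is monotone or has exactly one maximum. The \emph{top} of a strand is that maximum, or the upper end gap if the strand is monotone.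

Go through the maxima and the gaps that are not minima in order of decreasing height. Each is the top of exactly one strand, and we color that strand when its top is reached. At a maximum this is a seed addition. At a gap $g_c$ that is not a minimum, one understrand $S_1$ descends to $g_c$, and the other, $S_2$, descends from $g_c$ and has top $g_c$. Both $S_1$ and the overstrand contain points above $g_c$, so they are already colored. The strand $S_2$ is not, so $g_c$ is still open, and a coloring move at $c$ colors $S_2$ and closes $g_c$. In particular such a gap is never special. If $g_c$ is a minimum, all strands at $c$ have tops above $g_c$, so $g_c$ has been closed as a special gap by the time its height is reached, possibly earlier.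

This is a coloring sequence whose seeds are the maxima in order and whose special crossings are the minima. Let $w'$ be its word. The $k$ highest minima lie above the $(n_k+1)$-st maximum (if there is one), so they are closed before the corresponding seed is added. Hence $n_k'\le n_k$ for all $k$, and \eqref{eq:nk} proves (b).

By (a) and (b) the two minima are equal, and by (a) a minimizing coloring word is a minimizing Morse word. If $w$ is a minimizing Morse word, then the word $w'$ of (b) is a Morse word by (a), so $|w'|=|w|$ and $w=w'$ is a coloring word.
\end{proof}

So the Wirtinger width of a knot is $2|w|$ for a thin position, and the numbers of chains in the Question are the numbers of peaks of thin positions. For instance, a position with word $UD$ has one maximum and is unknotted, so the pair in Example~\ref{ex:trefoil} realizes the Wirtinger width of the trefoil.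

\medskip\noindent\textbf{Stacking.} Let Morse positions of oriented knots $J_1,J_2$ be given, with words $w_1,w_2$. Place $J_1$ above $J_2$, remove small arcs around the lowest minimum of $J_1$ and the highest maximum of $J_2$, and join the free ends by two descending strands, after rotating $J_2$ through $\pi$ about a vertical axis if the orientations require it. The result is a Morse position of $J_1\#J_2$. Its word is $w_1$ without its last $D$ followed by $w_2$ without its first $U$. The removed letters are followed by the heights $0$ and $1$, so
\begin{equation}\label{eq:stack}
|w|=|w_1|+|w_2|-1 .
\end{equation}

\section{Sweeping the decagon: two positions of $K$}\label{sec:upper}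

The link $L(\Gamma,t)$ depends only on $(S^2,\Gamma,t)$ up to homeomorphism. Indeed, a homeomorphism $(S^2,\Gamma)\to(S^2,\Gamma')$ extends to an orientation-preserving homeomorphism of $S^3$, which exchanges the two sides of $S^2$ if the orientation of $S^2$ is reversed. The extension preserves the handedness of columns and is isotopic to the identity. We use this freedom to draw $G$ in a vertical plane, with discs that begin and end at chosen heights.

A \emph{schedule} for a graph is a sequence of lists of vertices that starts and ends with the empty list, in which each step inserts or deletes one vertex, and each vertex is inserted once and deleted once. Consider two conditions: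
\begin{enumerate}
\item[(S1)] the two ends of each edge are adjacent in some list;
\item[(S2)] each vertex is first or last in some list.
\end{enumerate}

\begin{lemma}\label{lem:schedule}
A schedule for $G$ satisfying \textup{(S1)} and \textup{(S2)} gives a Morse position of $K$ whose word has a $U$ for each insertion and a $D$ for each deletion. The heights of the word are the lengths of the lists.
\end{lemma}

\begin{proof}
Let $\Pi\subset\mathbb R^2\times\mathbb R$ be a vertical plane. Realize the vertices as disjoint discs in $\Pi$ with connected horizontal cross-sections, so that, going down, the discs met by a horizontal line are, from left to right, the successive lists: the top of a disc is its insertion and the bottom its deletion. For each edge choose by (S1) a list in which its ends are adjacent, draw the edge as a horizontal segment between the two discs at a height where that list holds, and put its column there, with vertical axis. Each disc boundary has one maximum and one minimum, and the columns are descending braids. We obtain a Morse position, with the stated word, of $L(\Gamma,t)$, where $\Gamma\subset\Pi\cup\{\infty\}$ is some embedding of the abstract graph $G$. It remains to identify the embedding.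

By (S2), from each disc there is a horizontal ray to infinity that misses all other discs and all edges. So all vertices lie on the boundary of the face containing $\infty$. The graph $G$ is $2$-connected, since deleting a vertex leaves a path of the decagon through all other vertices, and each face of a $2$-connected plane graph is bounded by a cycle. So this face is bounded by a cycle through all vertices. The cycle contains no chord $uv$: otherwise deleting $u$ and $v$ from it would leave a path through all other vertices, while $G\setminus\{u,v\}$ is disconnected. Hence the cycle is the boundary decagon, and the chords are disjoint arcs in the complementary disc, which they cut into the eight triangles. Thus $(S^2,\Gamma)\cong(S^2,G)$ respecting labels, and $L(\Gamma,t)=K$.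
\end{proof}

\begin{example}\label{ex:square}
The mechanism is already visible for the quadrilateral $G_0$ with vertices $\mathtt0,\mathtt1,\mathtt2,\mathtt3$ and the single chord $\mathtt{13}$, with the weights $t_e$ inherited from $G$. Writing lists as strings, consider the schedule
\[
\mathtt2,\quad \mathtt{21},\quad \mathtt{321},\quad \underline{\mathtt{31}},\quad \mathtt{310},\quad \mathtt{30},\quad \mathtt0,\quad \emptyset .
\]
The edges $\mathtt{12},\mathtt{23},\mathtt{13},\mathtt{01},\mathtt{03}$ appear in the second to sixth lists, and (S2) holds, so the proof of Lemma~\ref{lem:schedule} gives a position of $L(G_0,t)$ with word $UU\cdot UD\cdot UD\cdot DD$ and $|w|=1+2+3+2+3+2+1=14$. Three features carry over to $K$.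

First, every vertex costs one $U$, and this cannot be improved: since $3\mid t_e$, each disc boundary can be given an arbitrary Fox color, so there are at least $3^4$ colorings, and a maximum multiplies the number of visible colorings by at most $3$ (Lemma~\ref{lem:sweep}). Second, the disc $\mathtt2$ ends before the disc $\mathtt0$ begins. This is possible because the chord $\mathtt{13}$ separates $\mathtt 2$ from $\mathtt0$, and it lowers $|w|$ from $|UUUUDDDD|=16$ to $14$. Third, at the underlined list the level sphere meets the link in four points, two on $\partial\delta_{\mathtt3}$ and two on $\partial\delta_{\mathtt1}$, and it has one triangle on each side. After the initial $UU$, each triangle contributes one $U$ to the excursion in which it is swept.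

For $G$ one would like to return to height $2$ at every chord. But the level spheres are nested, so the chords at which a sweep returns to height $2$ lie along a path of $\mathcal T$, and the triangles that hang off the path have to be swept at greater height.
\end{example}

Here are two schedules for $G$. The local minima of height $2$ are underlined.
\[
\begin{array}{ll}
P_7: & \mathtt2,\ \mathtt{21},\ \mathtt{321},\ \underline{\mathtt{31}},\ \mathtt{310},\ \underline{\mathtt{30}},\ \mathtt{309},\ \mathtt{3098},\ \mathtt{308},\ \mathtt{3068},\ \mathtt{368},\ \mathtt{3678},\ \mathtt{367},\ \underline{\mathtt{36}},\\[2pt]
& \mathtt{346},\ \underline{\mathtt{46}},\ \mathtt{456},\ \mathtt{56},\ \mathtt6,\ \emptyset;\\[6pt]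
P_6: & \mathtt2,\ \mathtt{21},\ \mathtt{321},\ \underline{\mathtt{31}},\ \mathtt{310},\ \underline{\mathtt{30}},\ \mathtt{360},\ \mathtt{3460},\ \mathtt{460},\ \mathtt{4560},\ \mathtt{560},\ \underline{\mathtt{60}},\\[2pt]
& \mathtt{680},\ \mathtt{6890},\ \mathtt{689},\ \underline{\mathtt{68}},\ \mathtt{678},\ \mathtt{67},\ \mathtt6,\ \emptyset.
\end{array}
\]
The first follows the path from $\mathtt{123}$ to $\mathtt{456}$ in $\mathcal T$ and the second the path from $\mathtt{123}$ to $\mathtt{678}$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[xscale=0.27,yscale=0.5]
\draw[gray] (0,0)--(20,0); \draw[dotted] (0,2)--(20,2);
\draw[thick] plot coordinates {(0,0)(3,3)(4,2)(5,3)(6,2)(8,4)(9,3)(10,4)(11,3)(12,4)(14,2)(15,3)(16,2)(17,3)(20,0)};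
\foreach \x/\l in {4/13,6/03,14/36,16/46} \node at (\x,1.5) {\scriptsize $\mathtt{\l}$};
\node at (10,-0.7) {$P_7$};
\begin{scope}[shift={(23,0)}]
\draw[gray] (0,0)--(20,0); \draw[dotted] (0,2)--(20,2);
\draw[thick] plot coordinates {(0,0)(3,3)(4,2)(5,3)(6,2)(8,4)(9,3)(10,4)(12,2)(14,4)(16,2)(17,3)(20,0)};
\foreach \x/\l in {4/13,6/03,12/06,16/68} \node at (\x,1.5) {\scriptsize $\mathtt{\l}$};
\node at (10,-0.7) {$P_6$};
\end{scope}
\end{tikzpicture}
\caption{The heights of the words of the positions $P_7$ and $P_6$ of $K$, plotted against the number of letters read. The dotted line is height $2$, and each local minimum on it is labeled by the chord of $G$ whose ends form the list there. Both words have $|w|=50$; they have seven and six peaks.}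
\label{fig:words}
\end{figure}

\begin{proposition}\label{prop:upper}
The schedules $P_7$ and $P_6$ give Morse positions of $K$ with $|w|=50$, with seven and six peaks respectively.
\end{proposition}

\begin{proof}
The first six lists, common to both schedules, contain the edges $\mathtt{12},\mathtt{23},\mathtt{13},\mathtt{01},\mathtt{03}$ as in Example~\ref{ex:square}, and have $\mathtt2,\mathtt1,\mathtt3,\mathtt0$ first or last (in $\mathtt2$, $\mathtt{21}$, $\mathtt{30}$).

In $P_7$ the other twelve edges appear as follows: $\mathtt{09}$ in $\mathtt{309}$; $\mathtt{89}$ in $\mathtt{3098}$; $\mathtt{08}$ in $\mathtt{308}$; $\mathtt{06},\mathtt{68}$ in $\mathtt{3068}$; $\mathtt{36}$ in $\mathtt{368}$; $\mathtt{67},\mathtt{78}$ in $\mathtt{3678}$; $\mathtt{34},\mathtt{46}$ in $\mathtt{346}$; $\mathtt{45},\mathtt{56}$ in $\mathtt{456}$. The vertices $\mathtt9,\mathtt8,\mathtt7,\mathtt6$ are last in $\mathtt{309},\mathtt{308},\mathtt{367},\mathtt{36}$, and $\mathtt4,\mathtt5$ are first in $\mathtt{46},\mathtt{56}$.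

In $P_6$ they appear as follows: $\mathtt{36},\mathtt{06}$ in $\mathtt{360}$; $\mathtt{34},\mathtt{46}$ in $\mathtt{3460}$; $\mathtt{45},\mathtt{56}$ in $\mathtt{4560}$; $\mathtt{68},\mathtt{08}$ in $\mathtt{680}$; $\mathtt{89},\mathtt{09}$ in $\mathtt{6890}$; $\mathtt{67},\mathtt{78}$ in $\mathtt{678}$. The vertices $\mathtt4,\mathtt5,\mathtt6$ are first in $\mathtt{460},\mathtt{560},\mathtt{60}$, and $\mathtt9,\mathtt8,\mathtt7$ are last in $\mathtt{689},\mathtt{68},\mathtt{67}$.

So Lemma~\ref{lem:schedule} applies. Grouping the lengths of the lists by the returns to height $2$, we get $(1+2)+5+5+26+5+5+1=50$ for $P_7$ and $(1+2)+5+5+19+12+5+1=50$ for $P_6$. The peaks reach the heights $3,3,4,4,4,3,3$ in $P_7$ and $3,3,4,4,4,3$ in $P_6$ (Figure~\ref{fig:words}).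
\end{proof}

\section{Levels of height one and two in thin position}\label{sec:low}

A word is cheap when it returns often to low heights. This section finds what such returns mean for a knot in thin position, and what they are worth.

\subsection{Height one}

\begin{lemma}\label{lem:one}
Let an oriented knot $J$ be in thin position with word $w$, and suppose that $w$ has exactly $r-1\ge1$ local minima of height $1$. Cut along the level spheres at these local minima, and at each sphere cap off the upper part by a minimum just below the sphere and the lower part by a maximum just above it, both parallel to the same arc in the sphere. This gives positions of knots $J_1,\dots,J_r$ with words $w_1,\dots,w_r$ such that $J=J_1\#\dots\#J_r$, the word $w$ is the word of the stack of these positions, each $J_k$ is nontrivial, each position is thin, and no $w_k$ has a local minimum of height $1$. In particular, a thin position of a prime knot has no local minimum of height $1$.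
\end{lemma}

\begin{proof}
Each sphere meets $J$ in two points, so $J=J_1\#\dots\#J_r$. By construction $w$ is the word of the stack, so $|w|=\sum_k|w_k|-(r-1)$ by \eqref{eq:stack}, and the cutting has removed all local minima of height $1$.

Each $w_k$ has at least two $U$'s. For $k\ge2$ it begins with the added $U$ followed by the $U$ after a local minimum. For $k=1$ it begins with the first letter of $w$, after which the height is $1$, and it later reaches height $1$ after a $D$, so there is a second $U$ in between. As heights are positive before the last letter, $w_k$ begins with $UU$ and ends with $DD$, and $|w_k|\ge1+2+1=4$. If $J_k$ were trivial, the stack of the other positions would be a position of $J$ with $|\cdot|=|w|-|w_k|+1<|w|$. If the position of $J_k$ were not thin, replacing it by a thin one and restacking would lower $|w|$. Both contradict thinness.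
\end{proof}

\subsection{Excursions above height two}

\begin{lemma}\label{lem:arith}
Let $w$ be the word of a Morse position with at least three $U$'s and no local minimum of height $1$. Let $F_1,\dots,F_m$ $(m\ge0)$ be level spheres at the local minima of height $2$, from top to bottom, and let $R_0,\dots,R_m$ be the closed regions into which they cut $S^3$. Let $u_i$ be the number of maxima in $R_i$, and put $x_0=u_0-2$ and $x_i=u_i$ for $i\ge1$. Then $x_i\ge1$ and
\begin{equation}\label{eq:arith}
|w|\ \ge\ 4+\sum_{i=0}^m(7x_i-2).
\end{equation}
If equality holds, then $w$ has $\sum_i\max(1,x_i-1)$ peaks.
\end{lemma}

\begin{proof}
Height $1$ occurs only after the first letter and before the last one: after a later $U$ it would follow height $0$, and after a $D$ it must be followed by a $D$, which ends the word. The word begins with $UU$. If the third letter were $D$, the word would be $UUDD$, which has only two $U$'s. So $w$ begins with $UUU$ and, by the symmetry of turning upside down, ends with $DDD$. The first two and the last two letters contribute $1+2+1+0=4$. The remaining letters lead from height $2$ to height $2$ without going below $2$, and the intermediate returns to height $2$ are the $m$ local minima. So they form $m+1$ \emph{excursions} with interior heights at least $3$, and the $i$-th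 has $x_i\ge1$ letters $U$ and $x_i$ letters $D$. In it the $x_i$ heights after odd-numbered letters are odd, hence at least $3$, and the $x_i$ heights after even-numbered letters are even, hence at least $4$, except for the last, which is $2$. The sum is at least $3x_i+4(x_i-1)+2=7x_i-2$, with equality exactly when the heights are $3,4,3,4,\dots,4,3,2$. Such an excursion is $UD$, with one peak, if $x_i=1$, and $U(UD)^{x_i-1}D$, with $x_i-1$ peaks, if $x_i\ge2$. Each excursion begins with $U$ and ends with $D$, and the initial $UU$ joins the first peak, so the numbers of peaks add.
\end{proof}

The right side of \eqref{eq:arith} depends only on $\sum x_i$ and on $m$, while $\sum_i\max(1,x_i-1)$ equals $\sum x_i$ minus the number of $i$ with $x_i\ge2$. The positions $P_7$ and $P_6$ attain equality with $(x_i)=(1,1,4,1,1)$ and $(1,1,3,2,1)$. Without a bound on $m$, the lemma gives only $|w|\ge4+5\sum x_i$, which is $44$ for ten maxima. To reach $50$ we must show that $K$ allows at most four useful returns to height $2$.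

\subsection{Height two}

For a knot $J$ let $M_J$ be the double cover of $S^3$ branched along $J$, with covering involution $\tau$. For $X\subset S^3$ let $\widetilde X\subset M_J$ be the preimage. If $F$ is a sphere meeting $J$ transversely in four points, then $\chi(\widetilde F)=2\cdot2-4=0$ and $\widetilde F$ is a torus. A simple closed curve in $F\setminus J$ has connected preimage if it has an odd number of these points on each side, and two lifts otherwise.

Let $A$ be an orientable surface, properly embedded in a compact orientable $3$-manifold $N$ or contained in $\partial N$. A \emph{compressing disc} for $A$ is an embedded disc $E\subset N$ with $E\cap A=\partial E$ such that $\partial E$ bounds no disc in $A$, and $A$ is \emph{incompressible} if it has none. By the loop theorem, a torus is incompressible if and only if it is $\pi_1$-injective. We use the \emph{equivariant loop theorem} \cite{MY,KT}: if $\tau$ is an involution of $N$ preserving a compressible boundary component, then this component has a compressing disc $E$ with $\tau E=E$ or $\tau E\cap E=\emptyset$.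

\begin{lemma}\label{lem:two}
Let $J$ be in thin position and let $F$ be a level sphere at a local minimum of height $2$. Then the torus $\widetilde F$ is incompressible in $M_J$.
\end{lemma}

A compression upstairs descends to a disc that separates the two arcs of $J$ on one side of $F$. One of the arcs is then a connected summand, which can be taken out and stacked on top, where it no longer shares levels with the other arc.

\begin{proof}
Suppose that $\widetilde F$ has a compressing disc. It lies on one side of $\widetilde F$, and after turning the position upside down if necessary, it lies in $\widetilde B$, where $B$ is the ball above $F$. Take a compressing disc $\widetilde E\subset\widetilde B$ as in the equivariant loop theorem.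

\emph{Reduction to $\tau\widetilde E\cap\widetilde E=\emptyset$.} Suppose $\tau\widetilde E=\widetilde E$. The fixed set of $\tau$ is one-dimensional, so $\tau|_{\widetilde E}$ is not the identity, and it is conjugate to a reflection or to a rotation through $\pi$. If it is a rotation, then $\tau$ acts freely on $\partial\widetilde E$, which is therefore the connected preimage of a simple closed curve in $F\setminus J$. This curve has exactly one point of $J$ on one side, and the disc on that side lifts to a disc in $\widetilde F$ bounded by $\partial\widetilde E$, which is excluded. If it is a reflection, then $\tau$, which preserves the orientation of $\widetilde B$, exchanges the two sides of $\widetilde E$. In a $\tau$-invariant product neighborhood $\widetilde E\times[-1,1]$ the disc $\widetilde E\times\{\frac12\}$ is sent to $\widetilde E\times\{-\frac12\}$, and we replace $\widetilde E$ by it.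

\emph{The disc downstairs.} Now $\widetilde E$ misses the fixed set and projects to an embedded disc $E\subset B\setminus J$. The curve $\partial E$ has two lifts, so it splits the four points of $F\cap J$ as $0|4$ or $2|2$. In the first case it bounds a disc in $F\setminus J$, which lifts to a disc bounded by $\partial\widetilde E$. So the split is $2|2$. The intersection $J\cap B$ consists of two arcs, and $E$ cuts $B$ into balls $B'$, $B''$, each containing two endpoints and hence one arc, $k'\subset B'$ and $k''\subset B''$.

\emph{The count.} Let $h',h''$ be half the numbers of points of $k',k''$ on a level sphere above $F$; both equal $1$ just above $F$. Let $a'$ be the sum of the values of $h'$ just below the critical points of $k'$, let $a''$ be the same sum for $h''$ and $k''$, and let $a_{\mathrm{low}}$ be the sum of the heights after the letters below $F$. The height above $F$ is $h'+h''$, so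
\[
|w|=a'+a''+b+a_{\mathrm{low}},\qquad b=\sum_{\text{critical points of }k'}h''+\sum_{\text{critical points of }k''}h' .
\]
Each arc is connected and ends on $F$, so it meets every level between its highest point and $F$. Consider the lower of the highest points of $k'$ and $k''$. It contributes at least $1$ to $b$, and so does every critical point between it and $F$. There is such a critical point, because $F$ is at a local minimum of the word, so the last critical point above $F$ is a minimum. Hence $b\ge2$. (This is the only use of the hypothesis that $F$ is at a local minimum. Without it the lemma fails: the level sphere just below the first two maxima has two trivial arcs above it.)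

\emph{The thinner position.} Let $\alpha$ be an arc in the interior of the disc $F\cap B'$ joining the ends of $k'$. Let $J'$ be $k'$ closed up by a copy of $\alpha$ pushed slightly below $F$, with one minimum, and let $J''$ be $J$ with $k'$ replaced by a copy of $\alpha$ pushed slightly into $B'$, with one maximum that lies below all critical points of $k''$. The sphere $\partial B'$ meets $J$ in two points and exhibits $J=J'\#J''$. The position of $J'$ has $|\cdot|=a'$. In the position of $J''$ the critical points of $k''$ come first, then the new maximum brings the height to $2$, and the rest is unchanged, so $|\cdot|=a''+2+a_{\mathrm{low}}$. By \eqref{eq:stack} the stack is a position of $J$ with $|\cdot|=a'+a''+a_{\mathrm{low}}+1<|w|$, a contradiction.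
\end{proof}

Lemma~\ref{lem:two} does not bound $m$ yet, because several of the tori $\widetilde F_i$ may be parallel. The next section shows that a region between parallel tori costs width and contributes no colorings.

\section{Counting colorings along a sweep}\label{sec:col}

A \emph{meridian} of $J$ is a based loop in $S^3\setminus J$ freely homotopic to the boundary of a small disc that meets $J$ once transversely. A \emph{coloring} of $J$ is a homomorphism $\pi_1(S^3\setminus J)\to S_3$ that sends meridians to transpositions. View $S_3$ as the group of affine bijections of $\mathbb F_3$. The transpositions are $r_a(y)=2a-y$ for $a\in\mathbb F_3$, and $r_ar_br_a=r_{2a-b}$. By the Wirtinger presentation, colorings correspond to Fox $3$-colorings of a diagram: assignments of elements of $\mathbb F_3$ to the strands such that at each crossing the colors of the two understrands add up to twice the color of the overstrand.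

For a ball $X\subset S^3$ whose boundary is transverse to $J$, take the base point in $X\setminus J$ and let $\operatorname{col}(J,X)$ be the number of distinct homomorphisms $\pi_1(X\setminus J)\to S_3$ obtained by restricting colorings of $J$. Moving the base point along a path in $X\setminus J$ does not change this number. Colorings live in $S^3$, while the tori are controlled only up to isotopy in $M_J$. The following lemma expresses $\operatorname{col}(J,X)$ in terms of $M_J$.

\begin{lemma}\label{lem:coh}
The number of colorings of $J$ is $3\,|H^1(M_J;\mathbb F_3)|$. If $X\cap J\ne\emptyset$, then
\[
\operatorname{col}(J,X)=3\cdot\bigl|\operatorname{im}\bigl(H^1(M_J;\mathbb F_3)\to H^1(\widetilde X;\mathbb F_3)\bigr)\bigr| .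
\]
\end{lemma}

\begin{proof}
Let $\Lambda=\pi_1(S^3\setminus J)$, let $\Lambda_0$ be the kernel of the homomorphism $\Lambda\to\mathbb Z/2$ that sends all meridians to $1$, and let $\Lambda_2\subset\Lambda_0$ be the normal subgroup of $\Lambda$ generated by the squares of meridians. Then $\Lambda_0=\pi_1(M_J\setminus\widetilde J)$, and filling in $\widetilde J$ gives $\pi_1(M_J)=\Lambda_0/\Lambda_2$. Fix a meridian $\mu_0$, in $X$ for the second statement, and identify $A_3$ with $\mathbb F_3$.

Let $f$ be a coloring. Since $\Lambda$ is generated by meridians, $f(\Lambda_0)\subset A_3$, and $f$ kills $\Lambda_2$. So $f|_{\Lambda_0}$ induces $\varphi\in\operatorname{Hom}(\pi_1(M_J),\mathbb F_3)=H^1(M_J;\mathbb F_3)$. The pair $(\varphi,f(\mu_0))$ determines $f$, because $\Lambda=\Lambda_0\sqcup\Lambda_0\mu_0$.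

Conversely, let $\varphi$ and a transposition $r$ be given, and put $f(g)=\varphi(g)$ and $f(g\mu_0)=\varphi(g)r$ for $g\in\Lambda_0$. Since $\varphi(\mu_0^2)=1=r^2$, the map $f$ is a homomorphism provided that $\varphi(\mu_0g\mu_0^{-1})=r\varphi(g)r^{-1}=\varphi(g)^{-1}$. In $\Lambda/\Lambda_2$ meridians are involutions, and $\mu\mu'=(\mu_0\mu)^{-1}(\mu_0\mu')$, so $\Lambda_0/\Lambda_2$ is generated by the elements $\mu_0\mu$. Conjugation by $\mu_0$ sends $\mu_0\mu$ to $\mu\mu_0=(\mu_0\mu)^{-1}$, so it acts as $-1$ on the abelianization of $\Lambda_0/\Lambda_2$, as required. Meridians lie in $\Lambda_0\mu_0$ and go to odd permutations, which are transpositions. So colorings correspond bijectively to pairs $(\varphi,r)$.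

Let $\Lambda^X=\pi_1(X\setminus J)$ and let $\Lambda^X_0=\pi_1(\widetilde X\setminus\widetilde J)$ be the subgroup of index $2$ that maps into $\Lambda_0$. The restriction of $f$ to $\Lambda^X=\Lambda_0^X\sqcup\Lambda_0^X\mu_0$ is equivalent to the pair $(f|_{\Lambda_0^X},r)$. The homomorphism $f|_{\Lambda^X_0}$ is the composition of $\Lambda_0^X\to\pi_1(\widetilde X)$ with $\varphi|_{\widetilde X}$, and the first map is onto because $\widetilde J$ has codimension $2$. So $f|_{\Lambda_0^X}$ and $\varphi|_{\widetilde X}$ determine each other.
\end{proof}

For $J$ in Morse position and a regular level $t$, let $B_t$ be the ball above the level sphere $z=t$ and put $c(t)=\operatorname{col}(J,B_t)$, with the upper pole as base point. Above $J$ we have $c(t)=1$, and below $J$ the number $c(t)$ is the number of colorings of $J$. As $t$ decreases the balls grow, so $c(t)$ does not decrease.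

\begin{lemma}\label{lem:sweep}
Let $t$ decrease.
\begin{enumerate}
\item[(i)] Passing a maximum multiplies $c(t)$ by at most $3$, and passing a minimum does not change it.
\item[(ii)] If $R$ is the region between two level spheres $F$, $F'$ of height $2$ and $\widetilde R\cong T^2\times I$, then $c(t)$ has the same value at $F$ and at $F'$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) Let $t'<t$ with one critical point in between. If it is a maximum, then $J\cap B_{t'}$ is a copy of $J\cap B_t$ together with a small boundary-parallel arc, so the exterior of $J$ in $B_{t'}$ is obtained from the exterior in $B_t$ by attaching a $1$-handle, and the fundamental group gains one free generator, a meridian. A restriction to $B_{t'}$ is determined by its restriction to $B_t$ and by one of three transpositions. If it is a minimum, then the exterior of $J$ between the two levels is built from the lower level by a $1$-handle, hence from the upper level by a $2$-handle. So $\pi_1(B_t\setminus J)\to\pi_1(B_{t'}\setminus J)$ is onto, and $c(t')\le c(t)$.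

(ii) Let $B\subset B'$ be the balls above $F$ and $F'$. Then $\widetilde{B'}$ is $\widetilde B$ with a collar attached to its boundary, so restriction $H^1(\widetilde{B'};\mathbb F_3)\to H^1(\widetilde B;\mathbb F_3)$ is an isomorphism. It carries the image of $H^1(M_J;\mathbb F_3)$ onto the image. Apply Lemma~\ref{lem:coh}.
\end{proof}

In the notation of Lemma~\ref{lem:arith}, call $R_i$ a \emph{product region} if $\widetilde R_i\cong T^2\times I$.

\begin{proposition}\label{prop:count}
Let $J$ have at least $3^n$ colorings, $n\ge3$, and consider a Morse position of $J$ whose word $w$ has no local minimum of height $1$. Then Lemma~\ref{lem:arith} applies, and if $\nu$ is the number of regions $R_i$ that are not product regions, then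
\[
|w|\ \ge\ 4+7(n-2)-2\nu .
\]
If equality holds, then there are no product regions, $\sum_ix_i=n-2$, equality holds in \eqref{eq:arith}, the knot $J$ has exactly $3^n$ colorings, and every maximum multiplies $c(t)$ by exactly $3$.
\end{proposition}

\begin{proof}
The number $c(t)$ grows from $1$ to at least $3^n$, so by Lemma~\ref{lem:sweep}(i) there are at least $n\ge3$ maxima. The regions $R_0$ and $R_m$ are not product regions, because their covers have at most one boundary component. By Lemma~\ref{lem:sweep}, $c(t)$ is multiplied by at most $3^{u_i}$ across $R_i$, and it is unchanged across a product region. So the sum of the $u_i$ over the non-product regions is at least $n$, and since $R_0$ is one of them, the sum of the $x_i$ over them is at least $n-2$. In \eqref{eq:arith} these regions contribute at least $7(n-2)-2\nu$, and each product region contributes $7x_i-2\ge5>0$. If equality holds, the first three assertions follow. Then there are exactly $n$ maxima, and $c(t)$ can reach $3^n$ only if each of them multiplies it by $3$, in which case the final value is $3^n$.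
\end{proof}

\medskip\noindent\textbf{Vertex colorings of $K$.} Choose $c_v\in\mathbb F_3$ arbitrarily for the ten vertices, and give the part of $\partial\delta_v$ outside the columns the color $c_v$. Hold a column vertically, and let $(a,b)$ be the colors of the left and right string at the top. If the right string crosses over, the colors below the crossing are $(b,2b-a)=(a+(b-a),b+(b-a))$; for the other handedness they are $(2a-b,a)=(a-(b-a),b-(b-a))$. The difference $b-a$ is preserved, so after $t$ half twists the colors are $(a\pm t(b-a),b\pm t(b-a))$, which is $(a,b)$ when $3\mid t$. Hence the assignment extends uniquely over all columns. We call these $3^{10}$ colorings of $K$ the \emph{vertex colorings}.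

\section{The double branched cover of $K$}\label{sec:cover}

Let $M=M_K$. We cut $S^3$ along spheres meeting $K$ in four points, in a pattern given by $\mathcal T$, identify the covers of the pieces, and show that the resulting tori are the only incompressible tori of $M$.

\subsection{Facts from $3$-manifold topology}

Manifolds are compact and orientable. A $3$-manifold is \emph{irreducible} if every embedded sphere bounds a ball. A properly embedded annulus $A\subset N$ is \emph{boundary-compressible} if there is a disc $E$ with $E\cap A$ an arc of $\partial E$ joining the two boundary circles of $A$ and with the rest of $\partial E$ in $\partial N$. It is \emph{boundary-parallel} if together with an annulus $A'\subset\partial N$ it bounds a product region $A\times I$. A \emph{Seifert manifold} is a union of disjoint circles, the fibers, each with a neighborhood that is a fibered solid torus. The space of fibers is a $2$-orbifold, the \emph{base}, with a cone point of order $t$ for each exceptional fiber of order $t$, and its orbifold Euler characteristic is $\chi^{\mathrm{orb}}=\chi(\text{surface})-\sum(1-1/t)$. If a solid torus is glued to a boundary torus so that its meridian has intersection number $\pm t\ne0$ with the fiber, then the fibration extends, and the core is a fiber of order $t$. A surface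 is \emph{vertical} if it is a union of regular fibers, and \emph{horizontal} if it is transverse to all fibers. A horizontal surface $A$ is an orbifold cover of the base, so $\chi(A)$ is a positive multiple of $\chi^{\mathrm{orb}}$. We use the following standard facts.
\begin{enumerate}
\item[(F1)] A union of irreducible manifolds glued along incompressible boundary tori is irreducible, and the tori are incompressible in the union.
\item[(F2)] An irreducible manifold with a compressible torus boundary component is a solid torus.
\item[(F3)] In an irreducible manifold whose boundary consists of tori, an incompressible annulus is boundary-parallel or boundary-incompressible.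
\item[(F4)] A Seifert manifold with nonempty boundary is irreducible, and its fundamental group surjects onto the orbifold fundamental group of the base.
\item[(F5)] (Waldhausen; see \cite[Theorem~VI.34]{Jaco}.) In an irreducible Seifert manifold, an incompressible torus, or an incompressible and boundary-incompressible annulus, is isotopic to a vertical or a horizontal surface.
\item[(F6)] An incompressible torus in the interior of $T^2\times I$ is isotopic to a level $T^2\times\{s\}$. (Fiber $T^2\times I$ over an annulus and apply (F5): a horizontal surface would meet the boundary, and a vertical incompressible torus lies over a core curve of the annulus.)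
\item[(F7)] $M_{J_1\#J_2}=M_{J_1}\#M_{J_2}$, since a sphere meeting the knot in two points lifts to a sphere; and $M_J\not\cong S^3$ if $J$ is nontrivial \cite{Wald}.
\end{enumerate}

\subsection{The decomposing spheres}

Regard $S^2$ as the double of the decagon, so that the outer face of $G$ carries the mirror image of the triangulation. Let $e^*$ and $\Delta^*$ be the mirror images of an edge $e$ and a triangle $\Delta$, with $e^*=e$ for a boundary edge. By a \emph{face} we now mean the corresponding region of $S^2$ outside the discs $\delta_v$ and the columns. For each triangle $\Delta$ and each side $e=uv$ of $\Delta$, let $\gamma^\Delta_e$ be a simple closed curve made of four arcs: an arc $\omega$ in the face $\Delta$ running alongside $e$; an arc $\zeta_v$ crossing $\delta_v$ from the face $\Delta$ to the outer face; an arc $\omega^*$ in the outer face running alongside $e^*$ in $\Delta^*$; and an arc $\zeta_u$ crossing $\delta_u$ back to the face $\Delta$. The curve misses the columns and meets $K$ in four points. If $e$ is a boundary edge, $\gamma_e^\Delta$ encloses just the column of $e$ (Figure~\ref{fig:column}). If $e$ is a chord, $\gamma^\Delta_e$ separates the column of $e$, and everything beyond $e$, from the third vertex of $\Delta$.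

The $24$ curves can be taken disjoint. Only the discs need attention. Let $v_0,\dots,v_k$ be the neighbors of $u$ in order, with $uv_0$ and $uv_k$ boundary edges, and let $\Delta_i=uv_{i-1}v_i$. The curves through $\delta_u$ arrive from the faces $\Delta_1,\Delta_1,\Delta_2,\Delta_2,\dots,\Delta_k,\Delta_k$ alongside the edges to $v_0,v_1,v_1,v_2,\dots,v_{k-1},v_k$, and they leave into the outer face alongside the mirror images of the same edges in the same order. So the arcs in $\delta_u$ are parallel.

In each of the two balls bounded by $S^2$ choose disjoint properly embedded discs bounded by these curves, and keep the columns so close to $S^2$ that they miss the discs. This gives disjoint spheres $\Sigma^\Delta_e$ with $\Sigma_e^\Delta\cap S^2=\gamma_e^\Delta$. They cut $S^3$ into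
\begin{itemize}
\item a region $Z_\Delta$ for each triangle $\Delta$, bounded by the three spheres of $\Delta$;
\item a ball $\beta_e$ for each boundary edge $e$, containing the column of $e$;
\item a region $Q_d$ for each chord $d=\Delta\cap\Delta'$, bounded by $\Sigma_d^\Delta$ and $\Sigma_d^{\Delta'}$ and containing the column of $d$.
\end{itemize}
Each region is a punctured $S^3$, hence simply connected, so the first homology of the complement of $K$ in it is generated by meridians. Therefore its preimage in $M$ is the unique double cover branched along all arcs of $K$ in the region, and homeomorphisms of pairs (region, arcs) lift.

We recall one fact about surfaces. Let $\omega$ be an arc joining two of the four branch points on a sphere $\Sigma$. The \emph{half twist} along $\omega$ is the homeomorphism, supported in a disc neighborhood of $\omega$, that exchanges the ends of $\omega$ by a rotation through $\pi$. The disc lifts to an annulus with core $\widetilde\omega$, and the half twist lifts to the Dehn twist along $\widetilde\omega$, which acts on $H_1(\widetilde\Sigma)$ by $y\mapsto y\pm(y\cdot\widetilde\omega)\widetilde\omega$.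

\begin{lemma}\label{lem:pieces}
Let $\mathcal P$ be a pair of pants.
\begin{enumerate}
\item[(a)] $\widetilde Z_\Delta\cong\mathcal P\times S^1$, and on each boundary torus $\widetilde\Sigma^\Delta_e$ $(e=uv)$ the circles $\widetilde\zeta_u,\widetilde\zeta_v$ are fibers, while $\widetilde\omega$ meets each fiber once.
\item[(b)] $\widetilde\beta_e$ is a solid torus whose meridian has intersection number $\pm t_e$ with the fiber of the adjacent $\widetilde Z_\Delta$.
\item[(c)] $\widetilde Q_d\cong T^2\times I$, and under this product structure the fibers of $\widetilde Z_\Delta$ and $\widetilde Z_{\Delta'}$ have intersection number $\pm t_d$.
\end{enumerate}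
\end{lemma}

\begin{proof}
(a) The surface $W=Z_\Delta\cap S^2$ is a sphere with three holes. It consists of a hexagon in the face $\Delta$, a hexagon in the outer face, and three rectangles $\delta_u\cap Z_\Delta$, one for each vertex $u$ of $\Delta$. Each rectangle has two opposite sides $\zeta$ on the spheres, and its other two sides, along which it is attached to the hexagons, lie on $\partial\delta_u$. These six attaching sides form $K\cap Z_\Delta$. The region $Z_\Delta$ is a union of two balls glued along $W$, and the boundary of each ball is $W$ together with three discs.

We compare this with a model. Let $\rho$ be a reflection of $\mathcal P$ fixing three arcs that join the boundary circles in pairs, and let $H\subset\mathcal P$ be one of the two hexagons cut out by them. Its sides are alternately mirror arcs and halves of boundary circles. Let $\iota(p,\theta)=(\rho p,-\theta)$ on $\mathcal P\times S^1$, where $S^1=\mathbb R/2\pi\mathbb Z$. Then $(\mathcal P\times S^1)/\iota$ is $H\times S^1$ with $(p,\theta)\sim(p,-\theta)$ for $p$ in a mirror arc. It is the union of the balls $H\times[0,\pi]$ and $H\times[-\pi,0]$ glued along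
\[
W'=H\times\{0\}\ \cup\ H\times\{\pi\}\ \cup\ (\text{mirror arcs})\times[0,\pi],
\]
that is, along two hexagons and three rectangles, and the boundary of each ball is $W'$ together with three discs. The branch set $(\text{mirror arcs})\times\{0,\pi\}$ consists of the six attaching sides. A homeomorphism $W\to W'$ respecting hexagons and rectangles, with the hexagon in the face $\Delta$ going to $H\times\{0\}$, extends over the discs and then over the balls. Hence $\widetilde Z_\Delta\cong\mathcal P\times S^1$. An arc $\zeta_u$ corresponds to $\{p\}\times[0,\pi]$ with $p$ an end of a mirror arc, and its preimage is the fiber $\{p\}\times S^1$. The arc $\omega$ corresponds to half of a boundary circle of $\mathcal P$ times $\{0\}$, and its preimage is the whole circle times $\{0\}$.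

(b) Replace the column by two parallel arcs. Each cuts off a half-disc $\delta_u\cap\beta_e$, the pair is a trivial tangle, its cover is a solid torus, and the preimage of the half-disc is a disc with boundary $\widetilde\zeta_u$, a meridian disc. The column is obtained by rotating the two ends of $\omega$ about each other $t_e$ times through $\pi$. That is, it is the image of the parallel arcs under a homeomorphism of $\beta_e$ whose restriction to the boundary is the $(\pm t_e)$-th power of the half twist along $\omega$. Lifting, the meridian becomes $\widetilde\zeta_u\pm t_e\widetilde\omega$, and its intersection number with the fiber $\widetilde\zeta_u$ is $\pm t_e$ by (a).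

(c) Again replace the column by two parallel arcs. The annulus $Q_d\cap S^2$ between $\gamma_d^\Delta$ and $\gamma_d^{\Delta'}$ then contains four spanning arcs of the link: for each end $u$ of $d$, the two sides of the rectangle $\delta_u\cap Q_d$ on $\partial\delta_u$, one along the outer face and one at the place of the column. So the pair is a product $(S^2,\text{four points})\times I$, its cover is $T^2\times I$, and the preimage of $\delta_u\cap Q_d$ is an annulus joining the fiber $\widetilde\zeta_u$ at one end to the fiber $\widetilde\zeta_u$ at the other. The column is produced by a homeomorphism of $Q_d$ that is the identity on $\Sigma^{\Delta'}_d$ and the $(\pm t_d)$-th power of the half twist along $\omega$ on $\Sigma_d^\Delta$. The lift carries the annulus to an annulus joining the fiber of $\widetilde Z_{\Delta'}$ to a curve in the class $\widetilde\zeta_u\pm t_d\widetilde\omega$ on $\widetilde\Sigma^\Delta_d$, which has intersection number $\pm t_d$ with the fiber $\widetilde\zeta_u$ of $\widetilde Z_\Delta$.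
\end{proof}

For each chord $d$ choose one of its two spheres, call it $\Sigma_d$, and let $T_d=\widetilde\Sigma_d$. The seven tori $T_d$ cut $M$ into pieces $N_\Delta$, one for each triangle, with dual graph $\mathcal T$. (The \emph{dual graph} of a family of disjoint tori has a vertex for each complementary component and an edge for each torus.) The piece $N_\Delta$ is $\widetilde Z_\Delta$ together with the solid tori $\widetilde\beta_e$ of the boundary edges of $\Delta$ and possibly some collars $\widetilde Q_d$. By Lemma~\ref{lem:pieces} it is a Seifert manifold whose base is a sphere with three \emph{special items}: a boundary circle for each side of $\Delta$ that is a chord, and a cone point of order $t_e\ge3$ for each boundary edge. At least one side is a chord. We record three properties.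
\begin{enumerate}
\item[(N1)] The base has $\chi^{\mathrm{orb}}=-1+\sum1/t_e\le-\frac13<0$, the sum being over the at most two boundary edges of $\Delta$. Hence $N_\Delta$ contains no horizontal annulus or torus.
\item[(N2)] $N_\Delta$ is irreducible, it is neither a solid torus nor $T^2\times I$, and its boundary is incompressible. Indeed, the orbifold group of the base has generators $y_1,y_2,y_3$ with $y_1y_2y_3=1$ and a relation $y_i^{t}=1$ for each cone point. Eliminating a generator that belongs to a boundary circle leaves a free product of two nontrivial cyclic groups, which is nonabelian. Now use (F4) and (F2).
\item[(N3)] On $T_d$ the fibers of the two adjacent pieces are not isotopic, because their intersection number is $\pm t_d\ne0$.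
\end{enumerate}

\subsection{Incompressible tori in $M$}

Fix disjoint product neighborhoods $T_d\times[-1,1]$ of the tori $T_d=T_d\times\{0\}$. A \emph{parallel copy} of $T_d$ is a torus $T_d\times\{s\}$.

\begin{lemma}\label{lem:tori}
\begin{enumerate}
\item[(i)] $M$ is irreducible and $K$ is prime.
\item[(ii)] Every finite family $\mathcal F$ of disjoint incompressible tori in $M$ is isotopic to a family of parallel copies of the tori $T_d$.
\item[(iii)] If the dual graph of $\mathcal F$ is a path, then at most five of the pieces into which $\mathcal F$ cuts $M$ are not homeomorphic to $T^2\times I$. If there are exactly five, then the chords $d$ that occur in \textup{(ii)}, in their order along the dual graph, are the four edges of a path of length $4$ in $\mathcal T$, in order.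
\end{enumerate}
\end{lemma}

\begin{proof}
(i) By (N2) and (F1), $M$ is irreducible and the $T_d$ are incompressible. So $M\not\cong S^3$, and $K$ is nontrivial. If $K=J_1\#J_2$ with both summands nontrivial, then by (F7) $M=M_{J_1}\#M_{J_2}$ with neither summand $S^3$, and the summing sphere would bound no ball.

(ii) Isotope $\mathcal F$ to be transverse to $\bigcup_dT_d$ with the smallest possible number of intersection curves.

\emph{All curves are essential.} All tori involved are $\pi_1$-injective, so a curve of $F\cap T_d$ ($F\in\mathcal F$) bounds a disc in $T_d$ if and only if it bounds a disc in $F$. If there are such curves, choose one that bounds a disc $E\subset T_d$ whose interior misses $\mathcal F$, and let $E'\subset F$ be the disc with the same boundary. The sphere $E\cup E'$ bounds a ball in $M$. An incompressible torus does not lie in a ball, so the ball contains neither another member of $\mathcal F$ nor $F\setminus E'$. Pushing $E'$ across the ball and slightly beyond $E$ removes the curve $\partial E$ and creates no new curve, a contradiction.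

\emph{There are no curves.} Suppose that $F$ meets $\bigcup_dT_d$. The curves are essential in $F$, so they cut $F$ into annuli, each properly embedded and incompressible in some $N_\Delta$. Let $A\subset N_\Delta$ be one of them. If $A$ were parallel in $N_\Delta$ to an annulus $A'\subset T_d$, push $A'$ across the product region and slightly beyond $A$. This isotopy of $T_d$ meets no other $T_{d'}$, removes $\partial A$ and all curves in the interior of $A'$, and creates none; applying the inverse ambient isotopy to $\mathcal F$ contradicts minimality. So $A$ is boundary-incompressible by (F3), and by (F5) and (N1) it is isotopic in $N_\Delta$ to a vertical annulus. Hence each boundary circle of $A$ is isotopic in $\partial N_\Delta$ to a fiber. A curve of $F\cap T_d$ is a boundary circle of such an annulus on each side of $T_d$, so it is isotopic to the fibers of both sides, contrary to (N3).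

\emph{Each torus is boundary-parallel in its piece.} Now each $F\in\mathcal F$ lies in the interior of some $N_\Delta$, and by (F5) and (N1) it is isotopic in $N_\Delta$ to the preimage of a simple closed curve in the base. One side of the curve contains at most one special item. If this side were a disc with at most one cone point, $F$ would bound a solid torus. So it is an annulus around a boundary circle, and $F$ cuts off a region $W_F\cong T^2\times I$ with boundary $F\cup T_{d}$. The chord $d=d(F)$ and the region $W_F$ are unique: if both sides of $F$ in $N_\Delta$ were products, then $N_\Delta\cong T^2\times I$.

\emph{Simultaneous straightening.} Let $F\ne F'$ lie in the same $N_\Delta$. If $F'\subset W_F$, then by (F6) $F'$ cuts $W_F$ into two products, one with boundary $F'\cup T_{d(F)}$, so $d(F')=d(F)$ and $W_{F'}\subset W_F$. If neither $F'\subset W_F$ nor $F\subset W_{F'}$, then the connected set $W_F$ misses the frontier $F'$ of $W_{F'}$ and is not contained in $W_{F'}$, so $W_F\cap W_{F'}=\emptyset$, which forces $d(F)\ne d(F')$. Thus the regions belonging to one boundary torus of $N_\Delta$ are nested, and regions belonging to different boundary tori are disjoint. Inside each maximal region, apply (F6) to one torus, cut along it, and repeat; this makes all tori levels of one product structure.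 By uniqueness of collars, an isotopy supported near the maximal regions moves them to parallel copies of the $T_d$.

(iii) Let $k$ be the number of chords that occur. The pieces of $M$ cut along $\mathcal F$ are products between adjacent parallel copies and $k+1$ further pieces, so at most $k+1$ pieces are not products. Keep one copy for each chord. The dual graph is obtained from a path by contracting edges, so it is a path, with edges $d_1,\dots,d_k$ in order. It is also the graph obtained from $\mathcal T$ by contracting all other edges. So removing $d_1,\dots,d_k$ from $\mathcal T$ leaves subtrees $C_0,\dots,C_k$ with $d_i$ joining $C_{i-1}$ to $C_i$. For $k\ge1$, the path in $\mathcal T$ from the end of $d_1$ in $C_0$ to the end of $d_k$ in $C_k$ passes through $d_1,\dots,d_k$ in order. It has at most four edges, so $k\le4$, and if $k=4$ it has no other edges.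
\end{proof}

\begin{remark}
The weights enter in four places. The parities make $K$ connected. The condition $3\mid t_e$ gives the vertex colorings. The condition $t_e\ge3$ on boundary edges gives (N1): for the triangle $\mathtt{123}$, two cone points of order $2$ would give $\chi^{\mathrm{orb}}=0$, and $t_e=1$ would give no cone point at all. The condition $t_d\ne0$ on chords gives (N3): without twisting, the fibrations of adjacent pieces would match, and the union would contain vertical tori crossing $T_d$.
\end{remark}

\section{Proof of Theorem~\ref{thm:K}}\label{sec:proofK}

The knot $K$ is prime by Lemma~\ref{lem:tori}(i). Consider a thin position of $K$ with word $w$.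

\medskip\noindent\textbf{The width.} By Lemma~\ref{lem:one}, $w$ has no local minimum of height $1$. The knot $K$ has at least $3^{10}$ colorings, so Proposition~\ref{prop:count} applies with $n=10$ and gives $|w|\ge60-2\nu$. By Lemma~\ref{lem:two} the tori $\widetilde F_1,\dots,\widetilde F_m$ are incompressible. They cut $M$ into $\widetilde R_0,\dots,\widetilde R_m$, which are connected because each $R_i$ meets $K$, so the dual graph is a path. Lemma~\ref{lem:tori}(iii) gives $\nu\le5$, hence $|w|\ge50$. By Proposition~\ref{prop:upper}, $|w|=50$ and the positions $P_7$ and $P_6$ are thin. By Proposition~\ref{prop:morse} the Wirtinger width of $K$ is $100$, and the words of $P_7$ and $P_6$ are words of coloring sequences realizing it, with seven and six chains. This answers the Question in the negative.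

\medskip\noindent\textbf{No other values.} Since $|w|=50$, we have $\nu=5$ and equality in Proposition~\ref{prop:count}. So there are no product regions, $m=4$, $\sum x_i=8$, the number of peaks is $\sum_i\max(1,x_i-1)$, every maximum multiplies $c(t)$ by $3$, and $K$ has exactly $3^{10}$ colorings, so that all colorings are vertex colorings. It remains to determine the numbers $x_i$. They refer to the unknown thin position, but $c(t)$ records them, and Lemma~\ref{lem:coh} lets us compute $c(t)$ on the standard spheres $\Sigma_d$.

By Lemma~\ref{lem:tori}(ii),(iii), the four tori are parallel copies for four different chords, so an isotopy of $M$ carries $\widetilde F_i$ to $T_{d_i}$, where $d_1,\dots,d_4$ are the edges, in order, of a path of length $4$ in $\mathcal T$. Let $C_0,\dots,C_4$ be the subtrees obtained by removing these edges, with $d_i$ joining $C_{i-1}$ to $C_i$, and let $|C_i|$ be the number of triangles in $C_i$. We claim that $x_i=|C_i|$ for all $i$.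

Fix $1\le i\le4$. Let $B_i$ be the ball above $F_i$, and let $X_i$ be the ball bounded by $\Sigma_{d_i}$ that contains the regions $Z_\Delta$ with $\Delta\in C_0\cup\dots\cup C_{i-1}$. The isotopy respects the order of the tori, so it carries $\widetilde B_i$ to $\widetilde X_i$, and its end map induces the identity on $H^1(M;\mathbb F_3)$. By Lemma~\ref{lem:coh}, $\operatorname{col}(K,B_i)=\operatorname{col}(K,X_i)$. On the one hand,
\[
\operatorname{col}(K,B_i)=3^{u_0+\dots+u_{i-1}}=3^{x_0+\dots+x_{i-1}+2}.
\]
On the other hand, $X_i\cap S^2$ is a disc, and with a base point in $X_i$ above $S^2$ the group $\pi_1(X_i\setminus K)$ is generated by the Wirtinger meridians of the arcs of the diagram in this disc. So $\operatorname{col}(K,X_i)$ is the number of restrictions of Fox colorings of $K$ to these arcs. Let $V_i$ be the set of vertices of the triangles in $C_0\cup\dots\cup C_{i-1}$. These triangles form a triangulated polygon, so $|V_i|=|C_0|+\dots+|C_{i-1}|+2$. The diagram in the disc consists of arcs of the curves $\partial\delta_v$ with $v\in V_i$ and of columns between such discs, and each $v\in V_i$ contributes an arc outside the columns. The restriction of a vertex coloring is therefore equivalent to the family $(c_v)_{v\in V_i}$, and $\operatorname{col}(K,X_i)=3^{|V_i|}$. Comparing exponents,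 $x_0+\dots+x_{i-1}=|C_0|+\dots+|C_{i-1}|$ for $1\le i\le4$. Also $\sum_{i=0}^4x_i=8=\sum_{i=0}^4|C_i|$. The claim follows.

A path of length $4$ in $\mathcal T$ either joins $\mathtt{123}$ to $\mathtt{456}$, or joins one of $\mathtt{123},\mathtt{456}$ to one of $\mathtt{678},\mathtt{089}$. In the first case the whole third arm stays with the center, and $(|C_i|)=(1,1,4,1,1)$, which gives $1+1+3+1+1=7$ peaks. In the second case the center keeps an arm with two triangles and $\mathtt{068}$ keeps one leaf, so $(|C_i|)=(1,1,3,2,1)$ up to reversal, which gives $1+1+2+1+1=6$ peaks. So every thin position of $K$ has six or seven peaks, both values occur, and Proposition~\ref{prop:morse} finishes the proof. \qed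

\begin{remark}
Call the sequence $(|C_i|)$, up to reversal, the \emph{type} of a longest path in a tree. The construction needs a tree with two longest paths of different types, and this requires at least eight vertices. Let a tree have at most seven vertices and diameter $\ell$. For $\ell\le3$ all longest paths pass through the central vertex or edge, and the type is determined by the valences there. For $\ell=4$, either exactly two arms at the center have depth $2$, and every longest path uses both, or three arms have depth $2$, and then each has exactly two vertices and the tree is symmetric. For $\ell\ge5$ the tree is a path with at most one extra leaf, and if this leaf is the end of a second longest path, a symmetry of the tree exchanges it with an end of the first. This explains the choice of $G$; it says nothing about smaller examples of a different kind.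
\end{remark}

\section{Connected sums}\label{sec:sums}

Stacking $j$ thin positions of $K$ gives a position of $K^j$ with $|w|=50j-(j-1)=49j+1$. To prove Theorem~\ref{thm:Kj} we show that every thin position of $K^j$ arises in this way. By Lemma~\ref{lem:one} it suffices to exclude, for $j\ge2$, thin positions without local minima of height $1$. The new difficulty is that the double branched cover is reducible and the summing spheres need not be disjoint from the tori $\widetilde F_i$. So we decompose the covers of the regions instead and reassemble the summands.

A compact orientable $3$-manifold other than $S^3$ is \emph{prime} if it is not a connected sum of two manifolds different from $S^3$. Irreducible manifolds other than $S^3$ are prime, and $S^2\times S^1$ is the only prime manifold that is not irreducible. A compact orientable $3$-manifold without boundary spheres is a connected sum of primes: there is a system of disjoint separating spheres such that cutting along them and capping off with balls gives prime manifolds. For closed manifolds the prime summands are unique up to order and homeomorphism (Kneser, Milnor). Likewise every oriented knot is a connected sum of prime knots, uniquely up to order (Schubert).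

\begin{proposition}\label{prop:sums}
Let $J=K^j$, $j\ge1$, be in thin position with no local minimum of height $1$. Then $|w|\ge55j-5$.
\end{proposition}

\begin{proof}
By (F7), $M_J$ is the connected sum of $j$ copies of $M$, which is prime by Lemma~\ref{lem:tori}(i). By Lemma~\ref{lem:coh}, $|H^1(M;\mathbb F_3)|\ge3^9$, so $|H^1(M_J;\mathbb F_3)|\ge3^{9j}$ and $J$ has at least $3^{9j+1}$ colorings. Proposition~\ref{prop:count} with $n=9j+1$ gives
\[
|w|\ \ge\ 4+7(9j-1)-2\nu\ =\ 63j-3-2\nu ,
\]
so it suffices to show that $\nu\le4j+1$. If $m=0$ then $\nu=1$. Let $m\ge1$. The tori $\widetilde F_1,\dots,\widetilde F_m$ are incompressible by Lemma~\ref{lem:two}.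

Decompose each $\widetilde R_i$ into primes along a system of spheres. The prime summands with nonempty boundary are irreducible; we call them \emph{pieces}. The regions $R_0$ and $R_m$ have one piece each. A region $R_i$ with $0<i<m$ has one piece containing both boundary tori, or two pieces containing one torus each, in which case we call it \emph{split}. Let $q-1$ be the number of split regions. The $\widetilde R_i$ are arranged along a path, so each decomposing sphere separates $M_J$. Cutting $M_J$ along all of them and capping off exhibits $M_J$ as the connected sum of the closed prime summands of the $\widetilde R_i$ and of closed manifolds $Y_1,\dots,Y_q$. Here the split regions break the sequence $\widetilde F_1,\dots,\widetilde F_m$ into $q$ nonempty blocks of consecutive tori, and $Y_l$ is the linear chain of pieces glued along the tori of the $l$-th block.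

A compressing disc for a boundary torus of a piece could be moved off the capping balls and would then compress some $\widetilde F_i$ in $M_J$. So pieces have incompressible boundary. By (F1), $Y_l$ is irreducible and the tori of its block are incompressible in it; in particular $Y_l\not\cong S^3$, and $Y_l$ is prime. By uniqueness of the prime decomposition, each $Y_l$ is homeomorphic to $M$, and there are exactly $j-q\ge0$ closed prime summands. By Lemma~\ref{lem:tori}(iii), applied to $Y_l\cong M$ and the tori of its block, at most five pieces of $Y_l$ are not $T^2\times I$. The two end pieces of the chain have a single boundary torus and are among these.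

A region that is not a product region is of one of two kinds. Either it contains a piece that is not $T^2\times I$. There are at most $5q$ such pieces, and each of the $q-1$ split regions contains two of them, namely end pieces of consecutive chains, so there are at most $5q-(q-1)=4q+1$ regions of this kind. Or it has a single piece, which is $T^2\times I$, and then its cover must have a closed prime summand; there are at most $j-q$ regions of this kind. Hence $\nu\le3q+j+1\le4j+1$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:Kj}]
Let $K^j$ be in thin position with word $w$, and let $r-1\ge0$ be the number of local minima of height $1$. By Lemma~\ref{lem:one} (there is nothing to cut if $r=1$), $w$ is the word of a stack of thin positions, without local minima of height $1$, of nontrivial knots $J_1,\dots,J_r$ with $K^j=J_1\#\dots\#J_r$. Since $K$ is prime, unique factorization gives $J_k=K^{j_k}$ with $j_k\ge1$ and $\sum_kj_k=j$. Suppose $j_k\ge2$. Then Proposition~\ref{prop:sums} gives $|w_k|\ge55j_k-5>49j_k+1$, since $6j_k>6$, while $K^{j_k}$ has a stacked position with $|\cdot|=49j_k+1$. This contradicts thinness. So all $j_k$ equal $1$, $r=j$, and $w$ is the word of a stack of $j$ thin positions of $K$. By Theorem~\ref{thm:K} and \eqref{eq:stack}, $|w|=49j+1$.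

The word of a thin position of $K$ begins with $UUU$ and ends with $DDD$, as in the proof of Lemma~\ref{lem:arith}. After the last $D$ or the first $U$ is removed it still ends with $D$ and begins with $U$, so the numbers of peaks add under stacking. By Theorem~\ref{thm:K} the number of peaks of $w$ is a sum of $j$ numbers from $\{6,7\}$. Conversely, a stack of $i$ copies of $P_7$ and $j-i$ copies of $P_6$, each oriented as $K$, is a position of $K^j$ with $|\cdot|=49j+1$, hence thin, with $6j+i$ peaks, for $0\le i\le j$. By Proposition~\ref{prop:morse} the Wirtinger width of $K^j$ is $2(49j+1)$, and the set of numbers of chains is $\{6j,6j+1,\dots,7j\}$.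
\end{proof}

\begin{thebibliography}{9}

\bibitem{Jaco} Jaco, \emph{Lectures on Three-Manifold Topology}.

\bibitem{KT} Kim and Tollefson, Michigan Math. J. \textbf{27} (1980).

\bibitem{LPV} Ricky Lee, Puttipong Pongtanapaisan and Hanh Vo, \emph{Widths of links via diagram colorings}, arXiv:2401.17193 (2024).

\bibitem{MY} Meeks and Yau, Comment. Math. Helv. \textbf{56} (1981).

\bibitem{Wald} Waldhausen, Topology \textbf{8} (1969).

\end{thebibliography}
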